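\title{Three anticommuting self-adjoint unitaries span an operator system without the lifting property}

\begin{abstract}
Let $F_1,F_2,F_3$ be the universal triple of anticommuting self-adjoint unitaries. We show that the four-dimensional operator system spanned by $1,F_1,F_2,F_3$ does not have the lifting property. Equivalently, the operator system of the free spectrahedron defined by this triple is not $1$-exact. The map that does not lift takes values in a tracial ultraproduct of matrix algebras. For $d$ generators, the lifting property holds if and only if $d\le 2$, and for $3\le d<\infty$ the free spectrahedron cannot be approximated by matrix ranges of tuples of matrices. The proof combines a rigidity lemma for $2\times2$ operator matrices that are positive together with their partial transpose and a gap $2\sqrt5<5$ between two tensor norms, which comes from the congruence quotients of $PSL_2(\mathbb Z)$.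
\end{abstract}

\section{Introduction}

\subsection{The question}

For $d\in\{1,2,\dots\}\cup\{\infty\}$ let $C^*(F^{[d]})$ be the universal unital $C^*$-algebra generated by elements $F_1,\dots,F_d$ with
\begin{equation}\label{eq:rel}
F_j=F_j^*,\qquad F_j^2=1,\qquad F_jF_k=-F_kF_j\quad(j\ne k).
\end{equation}
Universal means that every tuple satisfying \eqref{eq:rel} in a unital $C^*$-algebra is the image of $F^{[d]}=(F_1,\dots,F_d)$ under a unital $*$-homomorphism. For $d=3$ the algebra is $M_2\oplus M_2$ and $F_j=\sigma_j\oplus(-\sigma_j)$ (Lemma~\ref{lem:universal}), where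
\[
\sigma_1=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad
\sigma_2=\begin{pmatrix}0&-i\\i&0\end{pmatrix},\qquad
\sigma_3=\begin{pmatrix}1&0\\0&-1\end{pmatrix}
\]
are the Pauli matrices. Put $\mathcal S_d=\operatorname{span}\{1,F_1,\dots,F_d\}$ and $\mathcal S=\mathcal S_3$.

An \emph{operator system} is a subspace $\mathcal T$ of a unital $C^*$-algebra $C$ that contains $1$ and is closed under adjoints; each $M_n(\mathcal T)$ is ordered by the positive cone of $M_n(C)$. A linear map is \emph{completely positive} (CP) if, applied entrywise, it preserves the positive cones for all $n$, and UCP if it is also unital. An operator system $\mathcal T$ has the \emph{lifting property} if for every unital $C^*$-algebra $\mathcal A$ and every closed two-sided ideal $\mathcal I\subseteq\mathcal A$, each UCP map $\mathcal T\to\mathcal A/\mathcal I$ lifts to a UCP map $\mathcal T\to\mathcal A$.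

The same objects have a geometric side. For $d<\infty$ the \emph{free spectrahedron} of $F^{[d]}$ is the set $\mathcal D_{F^{[d]}}$ of all tuples $X=(X_1,\dots,X_d)$ of self-adjoint $n\times n$ matrices, $n\ge1$, with
\[
\sum_{j=1}^dF_j\otimes X_j\le1 .
\]
It is \emph{matrix convex}: it contains $\sum_iV_i^*X^{(i)}V_i$ whenever it contains the tuples $X^{(i)}$ and $\sum_iV_i^*V_i=1$. Its first level is the closed unit ball of $\mathbb R^d$, because $(\sum x_jF_j)^2=|x|^2$ and $F_j\mapsto-F_j$ is an automorphism, so that $\sum x_jF_j$ has spectrum $\{|x|,-|x|\}$. Each level is compact: compressing $X$ to a unit vector gives a point of the ball, so $\|X_j\|\le1$. Following Webster and Winkler, a compact matrix convex set $K$ is associated with the operator system $A(K)$ of continuous matrix affine functions on $K$, and under this convention the operator system of $\mathcal D_{F^{[3]}}$ is identified with the dual $\mathcal S^\vee$. Here the dual $\mathcal T^\vee$ of a finite-dimensional operator system $\mathcal T$ is the Banach dual with involution $f^*(t)=\overline{f(t^*)}$,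 with $M_n(\mathcal T^\vee)^+$ given by the CP maps $\mathcal T\to M_n$, and with a faithful state as Archimedean order unit; by Choi and Effros it is again an operator system.

An operator system $\mathcal T$ is \emph{$1$-exact} in the sense of Kavruk, Paulsen, Todorov and Tomforde (some authors say exact) if for all $\mathcal I\subseteq\mathcal A$ as above the canonical map
\[
(\mathcal T\,\hat\otimes_{\min}\mathcal A)/(\mathcal T\,\hat\otimes_{\min}\mathcal I)\longrightarrow\mathcal T\,\hat\otimes_{\min}(\mathcal A/\mathcal I),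
\]
whose left side carries the operator system quotient structure, is an order isomorphism on the ground level; exactness requires a complete order isomorphism. By a theorem of Kavruk (Theorem~6.6 in his numbering), a finite-dimensional operator system has the lifting property if and only if its dual is $1$-exact. This theorem is the only way in which $1$-exactness enters the paper. We answer the following question of Evert and Passer \cite{EP}: \emph{does $\mathcal S$ have the lifting property? Equivalently, is the operator system of $\mathcal D_{F^{[3]}}$ $1$-exact?}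

\subsection{Results}

The answer is no. We write $\operatorname{tr}_k$, or $\operatorname{tr}$, for the normalized trace on $M_k$, and $\prod_nM_{k_n}$ for the $C^*$-algebra of bounded sequences.

\begin{theorem}\label{thm:A}
There are matrix algebras $M_{k_n}$ and a free ultrafilter $\omega$ on $\mathbb N$ such that, with
\[
\mathcal A=\prod_nM_{k_n},\qquad \mathcal I=\Big\{(x_n):\lim_{n\to\omega}\operatorname{tr}_{k_n}(x_n^*x_n)=0\Big\},
\]
some UCP map $\mathcal S\to\mathcal A/\mathcal I$ has no UCP lift $\mathcal S\to\mathcal A$.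
\end{theorem}

With Kavruk's theorem this gives the answer in both forms.

\begin{corollary}\label{cor:answer}
The operator system $\mathcal S$ does not have the lifting property, and the operator system $\mathcal S^\vee$ of $\mathcal D_{F^{[3]}}$ is not $1$-exact.
\end{corollary}

For a tuple $s=(s_1,\dots,s_d)$ of self-adjoint $k\times k$ matrices let
\[
W(s)=\bigcup_n\big\{(\psi(s_1),\dots,\psi(s_d)):\ \psi\colon M_k\to M_n\ \text{UCP}\big\}
\]
be its matrix range. Since UCP maps $M_k\to M_n$ are the maps $x\mapsto\sum_iV_i^*xV_i$ with $\sum_iV_i^*V_i=1$, the set $W(s)$ is the smallest matrix convex set containing $s$. It plays the role of a polytope.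

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] For $d\in\{1,2,\dots\}\cup\{\infty\}$, the operator system $\mathcal S_d$ has the lifting property if and only if $d\le2$.
\item[(2)] For $3\le d<\infty$ there is $\varepsilon>0$ such that no $k$ and no tuple $s$ of self-adjoint $k\times k$ matrices satisfy $W(s)\subseteq\mathcal D_{F^{[d]}}\subseteq(1+\varepsilon)W(s)$.
\end{enumerate}
\end{theorem}

So the Euclidean ball, which is the first level, is a limit of inscribed polytopes, while the free spectrahedron over it is not once $d\ge3$.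

\subsection{Why one would guess the opposite}\label{sec:guess}

The nearest examples all lift. (The standard facts used here are collected in Section~\ref{sec:facts}.)

\emph{One generator.} Here $\mathcal S_1=\mathbb C\oplus\mathbb C$ and $F_1=1\oplus(-1)$. The unital map with $F_1\mapsto a$ sends $x\oplus y$ to $x\frac{1+a}2+y\frac{1-a}2$, so it is CP exactly when $a$ is a self-adjoint contraction. Self-adjoint contractions lift to self-adjoint contractions, so $\mathcal S_1$ has the lifting property.

\emph{Two generators.} Here $F_1=\sigma_1$, $F_2=\sigma_2$ in $M_2$. Let $a_1,a_2\in B(H)$ be self-adjoint and $T=a_1+ia_2$. The unital map $\sigma_j\mapsto a_j$ is CP exactly when $T$ has numerical radius at most $1$, that is, when $\cos\theta\,a_1+\sin\theta\,a_2\le1$ for all $\theta$. Necessity follows from $\cos\theta\,\sigma_1+\sin\theta\,\sigma_2\le1$. For sufficiency, Ando's theorem \cite{Ando} gives $C=C^*$ with $\frac12\left(\begin{smallmatrix}1+C&T\\T^*&1-C\end{smallmatrix}\right)\ge0$, and this is the Choi matrix of a UCP map on $M_2$ with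 $\sigma_1\mapsto\operatorname{Re}T$ and $\sigma_2\mapsto\operatorname{Im}T$. Complete positivity is thus a circle of inequalities, and finitely many of them nearly imply the rest. This is the reason why $\mathcal S_2$ has the lifting property.

\emph{The ambient algebra.} Every UCP map $M_2\oplus M_2\to\mathcal A/\mathcal I$ lifts. It is given by two positive Choi matrices in $M_2(\mathcal A/\mathcal I)$ whose four diagonal entries add up to $1$. Lift them to positive matrices over $\mathcal A$, let $a$ be the sum of the four diagonal entries, and replace each entry $y$ by $g(a)\,y\,g(a)$ with $g(t)=\min(1,t^{-1/2})$. The results are still positive lifts, and the diagonal entries now add up to $\min(a,1)$. Adding $1-\min(a,1)\in\mathcal I^+$ to one diagonal entry makes the lift unital. The same argument works for $M_2$, which has the same dimension as $\mathcal S$.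

Hence a UCP map $\mathcal S\to\mathcal A/\mathcal I$ lifts as soon as it extends to a UCP map $M_2\oplus M_2\to\mathcal A/\mathcal I$. Arveson's theorem provides an extension, but with values in some $B(H)\supseteq\mathcal A/\mathcal I$. For $\mathcal A=\prod_nM_{k_n}$ a lift conversely extends to $M_2\oplus M_2$ coordinate by coordinate. So Theorem~\ref{thm:A} says that the extension cannot always be found inside $\mathcal A/\mathcal I$.

\subsection{Idea of the proof}

Let $I\subseteq A$ be a trace ideal in a product of matrix algebras, and let $\mathcal B$ be a unital $C^*$-algebra. The quotient $Q=(\mathcal B\otimes_{\min}A)/(\mathcal B\otimes_{\min}I)$ maps onto $\mathcal B\otimes_{\min}(A/I)$, and this map may decrease norms. In Section~\ref{sec:gap} we exhibit an element of norm at least $5$ in $Q$ whose image has norm at most $2\sqrt5$. This element is built from long words in two noncommuting operators $v,w$, whereas $\mathcal S$ carries only four dimensions of linear data. The proof closes this distance in two moves.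

First, CP maps from $\mathcal S$ to a $C^*$-algebra $C$ are the positive elements $\sum\hat s_{ij}\otimes z_{ij}$, $z_{ij}\in C$, where the $\hat s_{ij}$ are coordinate functions on $\mathcal D_{F^{[3]}}$ (Section~\ref{sec:ppt}). If such maps lift, then substituting for $\hat s$ any $\mathcal B$-valued point $b$ of the spectrahedron defines a UCP map from a \emph{minimal} tensor product with $A/I$ into $Q$. This map points in the direction in which the gap forbids a homomorphism.

Second, we choose $b$ so rigid that every dilation of $b$ that satisfies the inequalities of the spectrahedron splits along a subspace on which $v$ and $w$ can both be read off (Section~\ref{sec:rigid}). On that subspace the UCP map is multiplicative, so it reaches all words in $v$ and $w$, and the bound $2\sqrt5$ passes to $Q$ (Section~\ref{sec:proofA}). Theorem~\ref{thm:B} is proved in Section~\ref{sec:proofB}.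

\section{Completely positive maps on $\mathcal S_d$}

\subsection{Standard facts}\label{sec:facts}

All ideals are closed and two-sided, $E_{kl}$ denotes matrix units of any size, and $\odot$ is the algebraic tensor product.

\begin{enumerate}
\item[(F1)] \emph{Arveson's extension theorem.} A CP map from an operator system $\mathcal T\subseteq C$ to $B(H)$ extends to a CP map $C\to B(H)$.
\item[(F2)] \emph{Stinespring's theorem.} A UCP map $C\to B(L)$ on a unital $C^*$-algebra has the form $V^*\pi(\cdot)V$ with $\pi$ a unital $*$-representation on a Hilbert space $H$ and $V\colon L\to H$ an isometry. UCP maps are contractive.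
\item[(F3)] \emph{Choi's theorem.} A linear map $\Psi\colon M_k\to C$ is CP if and only if $[\Psi(E_{ij})]\ge0$ in $M_k(C)$.
\item[(F4)] \emph{Minimal tensor product.} For $B\subseteq B(K)$ and $C\subseteq B(H)$, $B\otimes_{\min}C$ is the closure of $B\odot C$ in $B(K\otimes H)$; it does not depend on the faithful representations. Inclusions of $C^*$-algebras induce inclusions, and tensor products of $*$-homomorphisms, or of CP maps, extend to maps of the same kind. For an ideal $I\subseteq C$, the closure $B\otimes_{\min}I$ of $B\odot I$ is an ideal. We reorder tensor factors freely.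
\item[(F5)] \emph{Lifting elements.} A $*$-homomorphism has closed range and commutes with continuous functional calculus. Under a surjective $*$-homomorphism, positive elements, self-adjoint contractions and contractions lift to elements of the same kind. (For a contraction, take any lift $a$ and replace it by $a\,g(a^*a)$ with $g(t)=\min(1,t^{-1/2})$.)
\item[(F6)] \emph{Schur complement.} If $\alpha\ge0$ is invertible, then $\left(\begin{smallmatrix}\alpha&c\\c^*&\beta\end{smallmatrix}\right)\ge0$ if and only if $\beta-c^*\alpha^{-1}c\ge0$.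
\item[(F7)] \emph{Approximate units.} An ideal $\mathcal I\subseteq\mathcal A$ has an approximate unit $(e_\iota)$, $0\le e_\iota\le1$, that is quasicentral: $\|e_\iota a-ae_\iota\|\to0$ for all $a\in\mathcal A$. For $y\in\mathcal I$, $\|(1-e_\iota)^{1/2}y\|^2=\|y^*(1-e_\iota)y\|\to0$.
\item[(F8)] \emph{Ultralimits.} For a free ultrafilter $\omega$ on $\mathbb N$, $\lim_\omega$ is a unital $*$-homomorphism $\ell^\infty(\mathbb N)\to\mathbb C$ that extends the usual limit.
\end{enumerate}

\subsection{The universal algebras and a test for complete positivity}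

For any choice of signs, the tuple $(\pm F_1,\pm F_2,\dots)$ satisfies \eqref{eq:rel}, so by universality it defines a \emph{sign-change automorphism} of $C^*(F^{[d]})$.

\begin{lemma}\label{lem:universal}
The elements $1,F_1,\dots,F_d$ are linearly independent. Moreover $C^*(F^{[1]})=\mathbb C\oplus\mathbb C$ with $F_1=1\oplus(-1)$, $C^*(F^{[2]})=M_2$ with $F_j=\sigma_j$, and $C^*(F^{[3]})=M_2\oplus M_2$ with $F_j=\sigma_j\oplus(-\sigma_j)$.
\end{lemma}

\begin{proof}
The algebra is nonzero: in a tensor power of $M_2$ (infinite if $d=\infty$) the elements $\sigma_3^{\otimes(m-1)}\otimes\sigma_j\otimes1\otimes\cdots$, $m\ge1$, $j=1,2$, satisfy \eqref{eq:rel}, since any two of them anticommute in exactly one slot and commute in the others. If $\mu_0+\sum\mu_jF_j=0$, change the sign of $F_j$ alone and subtract: $2\mu_jF_j=0$, so $\mu_j=0$, and then $\mu_0=0$.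

By \eqref{eq:rel}, $C^*(F^{[d]})$ is spanned by the $2^d$ ordered products of distinct generators. The three listed tuples satisfy \eqref{eq:rel}, so it suffices to see that they generate the listed algebras, which have dimension $2^d$. For $d=1$ this is immediate. For $d=2$ use $\sigma_1\sigma_2=i\sigma_3$. For $d=3$, $\sigma_1\sigma_2\sigma_3=i$ gives $F_1F_2F_3=i\oplus(-i)$, so the generated algebra contains $1\oplus0$ and $0\oplus1$, and hence both summands.
\end{proof}

The next lemma links the operator system to the spectrahedron: the points of $\mathcal D_{F^{[d]}}$ are the inequalities that a CP map on $\mathcal S_d$ must respect.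

\begin{lemma}\label{lem:test}
Let $d<\infty$, let $C$ be a unital $C^*$-algebra and $a_0,\dots,a_d\in C$. The linear map $\varphi\colon\mathcal S_d\to C$ with $\varphi(1)=a_0$, $\varphi(F_j)=a_j$ is CP if and only if $1\otimes a_0-\sum_jX_j\otimes a_j\ge0$ for all $X\in\mathcal D_{F^{[d]}}$.
\end{lemma}

\begin{proof}
If $\varphi$ is CP, apply it to the positive element $1\otimes1-\sum X_j\otimes F_j$ of $M_n(\mathcal S_d)$. Conversely let $B_0\otimes1+\sum B_j\otimes F_j\ge0$ with $B_j\in M_n$. By linear independence each $B_j$ is self-adjoint. Changing all signs gives $B_0\otimes1-\sum B_j\otimes F_j\ge0$, and adding gives $B_0\ge0$. For $\eta>0$ put $X_j=-(B_0+\eta)^{-1/2}B_j(B_0+\eta)^{-1/2}$. Multiplying $(B_0+\eta)\otimes1+\sum B_j\otimes F_j\ge0$ on both sides by $(B_0+\eta)^{-1/2}\otimes1$ shows $X\in\mathcal D_{F^{[d]}}$. Multiplying $1\otimes a_0-\sum X_j\otimes a_j\ge0$ on both sides by $(B_0+\eta)^{1/2}\otimes1$ gives $(B_0+\eta)\otimes a_0+\sum B_j\otimes a_j\ge0$. Let $\eta\to0$.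
\end{proof}

\subsection{Three generators and the partial transpose}\label{sec:ppt}

Since $\sigma_1,\sigma_3$ are symmetric and anticommute with $\sigma_2$, while $\sigma_2^T=-\sigma_2$, we have $\sigma_2(-\sigma_j)\sigma_2=\sigma_j^T$ for $j=1,2,3$. Conjugating by $1\oplus\sigma_2$, we may take $F_j=\sigma_j\oplus\sigma_j^T$. Then
\[
\mathcal S=\{x\oplus x^T:x\in M_2\},\qquad\text{with basis}\quad e_{ij}=E_{ij}\oplus E_{ji},\qquad e_{11}+e_{22}=1 .
\]
For a unital $C^*$-algebra $B$ and $x=[x_{ij}]\in M_2(B)$ let $x^\Gamma=[x_{ji}]$ be the partial transpose, and call $x$ \emph{PPT} if $x\ge0$ and $x^\Gamma\ge0$. Since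
\begin{equation}\label{eq:ppt}
\sum_{i,j}e_{ij}\otimes x_{ij}=x\oplus x^\Gamma ,
\end{equation}
this element is positive if and only if $x$ is PPT. On the ground level $\mathcal S$ is ordered like $M_2$, because scalar matrices stay positive under transposition. On higher levels it has two positivity conditions where $M_2$ has one.

Let $\Pi$ be the set of all PPT matrices $s=[s_{ij}]\in M_2(M_n)$, $n=n(s)\ge1$, with $s_{11}+s_{22}=1$. This is the spectrahedron in other coordinates. The self-adjoint $s\in M_2(M_n)$ with $s_{11}+s_{22}=1$ are exactly the matrices $s=\frac12(1-\sum\sigma_j\otimes X_j)$ with $X_j=X_j^*$, and applying $x\mapsto x\oplus x^T$ to the first factor gives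
\begin{equation}\label{eq:coord}
\sum_{i,j}e_{ij}\otimes s_{ij}=\tfrac12\Big(1-\sum_jF_j\otimes X_j\Big).
\end{equation}
So $s\in\Pi$ if and only if $X\in\mathcal D_{F^{[3]}}$.

We want all the inequalities of Lemma~\ref{lem:test} in a single positivity condition, so we collect all points of $\Pi$ in one algebra. Let
\[
M=\prod_{s\in\Pi}M_{n(s)},\qquad \hat s_{ij}=(s_{ij})_{s\in\Pi}\in M,\qquad\mathcal R=\operatorname{span}\{\hat s_{ij}\}.
\]
The families are bounded, since $0\le s_{11},s_{22}\le1$ and hence $\|s_{12}\|\le1$. The matrix $\hat s=[\hat s_{ij}]\in M_2(M)$ is PPT, since it is so in each coordinate, and $\hat s_{11}+\hat s_{22}=1$, $\hat s_{ij}^*=\hat s_{ji}$. So $\mathcal R$ is an operator system. The four elements $\hat s_{ij}$ are linearly independent, because the points of $\Pi$ with $n=1$ are all density matrices, and these span $M_2$.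

\begin{lemma}\label{lem:model}
Let $C$ be a unital $C^*$-algebra and $z_{ij}\in C$, $i,j\in\{1,2\}$. The following are equivalent.
\begin{enumerate}
\item[(i)] The linear map $\varphi\colon\mathcal S\to C$, $e_{ij}\mapsto z_{ij}$, is CP.
\item[(ii)] $\sum x_{ij}\otimes z_{ij}\ge0$ in $B\otimes_{\min}C$ for every unital $C^*$-algebra $B$ and every PPT $x\in M_2(B)$.
\item[(iii)] $\sum\hat s_{ij}\otimes z_{ij}\ge0$ in $M\otimes_{\min}C$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i)$\Rightarrow$(ii): Let $C\subseteq B(H)$ and extend $\varphi$ to a CP map $\tilde\varphi\colon M_2\oplus M_2\to B(H)$ by (F1). By \eqref{eq:ppt}, $\sum x_{ij}\otimes e_{ij}\ge0$. Its image under $\mathrm{id}_B\otimes\tilde\varphi$ is positive in $B\otimes_{\min}B(H)$ and lies in the subalgebra $B\otimes_{\min}C$. (ii)$\Rightarrow$(iii): Take $x=\hat s$. (iii)$\Rightarrow$(i): The coordinate projections $M\to M_{n(s)}$ give $\sum s_{ij}\otimes z_{ij}\ge0$ for all $s\in\Pi$. By \eqref{eq:coord} this says $1\otimes\varphi(1)-\sum X_j\otimes\varphi(F_j)\ge0$ for all $X\in\mathcal D_{F^{[3]}}$,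 and Lemma~\ref{lem:test} applies.
\end{proof}

For $C=M_n$, the equivalence of (i) and (iii) is the sense in which $\mathcal R$ is a concrete model of $\mathcal S^\vee$.

\section{A rigid PPT matrix}\label{sec:rigid}

Call operators $h,\gamma$ on a Hilbert space $H$ a \emph{PPT pair} if
\[
P=\begin{pmatrix}h&\gamma\\\gamma^*&1-h\end{pmatrix}\ge0\qquad\text{and}\qquad P^\Gamma=\begin{pmatrix}h&\gamma^*\\\gamma&1-h\end{pmatrix}\ge0 .
\]
In Section~\ref{sec:proofA} a Stinespring dilation will hand us a PPT pair of which we know only a compression. We need a compression that determines how the pair itself acts on a subspace. The tool is elementary: if $P\ge0$ and $\langle P\xi,\xi\rangle=\|P^{1/2}\xi\|^2=0$, then $P\xi=0$.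

\begin{example}\label{ex:small}
Let $(h,\gamma)$ be a PPT pair and $\xi_1,\xi_2$ unit vectors with $\langle h\xi_k,\xi_k\rangle=\frac12$ and $\langle\gamma\xi_1,\xi_2\rangle=\frac12$. The quadratic form of $P$ at $(-\xi_2,\xi_1)$ is $\frac12-2\cdot\frac12+\frac12=0$, and so is that of $P^\Gamma$ at $(-\xi_1,\xi_2)$. Hence
\[
h\xi_2=\gamma\xi_1,\quad\gamma^*\xi_2=(1-h)\xi_1\qquad\text{and}\qquad h\xi_1=\gamma^*\xi_2,\quad\gamma\xi_1=(1-h)\xi_2 .
\]
Comparing the two expressions for $\gamma^*\xi_2$ gives $h\xi_1=\frac12\xi_1$, and those for $\gamma\xi_1$ give $h\xi_2=\frac12\xi_2$. Then $\gamma\xi_1=\frac12\xi_2$ and $\gamma^*\xi_2=\frac12\xi_1$. Three matrix entries have determined four vectors.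

Both conditions are needed. For $h=E_{11}$, $\gamma=E_{12}$ on $\mathbb C^2$ the matrix $P$ is the Choi matrix of the identity map of $M_2$, so $P\ge0$, and $\xi_1=\xi_2=(1,1)/\sqrt2$ has the three required entries; but $\xi_1$ is not an eigenvector of $h$. This is where $\mathcal S$ differs from $M_2$.
\end{example}

The operator version replaces unit vectors by isometries and the numbers by operators with vanishing Schur complement.

\begin{lemma}\label{lem:kernel}
Let $h,\gamma\in B(H)$ with $P\ge0$, and let $V,V'\colon L_0\to H$ be isometries. Put $\alpha=V'^*hV'$, $c=V'^*\gamma V$, $\beta=1-V^*hV$. If $\alpha$ is invertible and $\beta=c^*\alpha^{-1}c$, then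
\[
hV'\alpha^{-1}c=\gamma V,\qquad\gamma^*V'\alpha^{-1}c=(1-h)V .
\]
\end{lemma}

\begin{proof}
Let $\eta\in L_0$ and $\xi=\alpha^{-1}c\eta$. The quadratic form of $P$ at $(-V'\xi,V\eta)$ is
\[
\langle\alpha\xi,\xi\rangle-2\operatorname{Re}\langle c\eta,\xi\rangle+\langle\beta\eta,\eta\rangle=\langle(\beta-c^*\alpha^{-1}c)\eta,\eta\rangle=0 .
\]
So $P(-V'\xi,V\eta)=0$, and the two rows are the two identities.
\end{proof}

Repeating Example~\ref{ex:small} with an operator $v$ in place of $\frac12$ yields an isometry with $hV=Vv$. One self-adjoint operator generates only a commutative algebra, and we need two noncommuting operators $v,w$ acting on the \emph{same} subspace. So we take one copy of the example for $w$, one for $v$, and join them by a link that carries $w$ over to the subspace of $v$.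

Let $D$ be a unital $C^*$-algebra and $v,w\in D$ self-adjoint with $v\le w$ and with $v$ and $1-w$ positive and invertible; then so are $w$ and $1-v$. Put
\[
(\alpha_1,\alpha_2,\alpha_3,\alpha_4)=(w,w,v,v),\qquad\beta_k=1-\alpha_k,
\]
\[
c_1=(w(1-w))^{1/2},\qquad c_2=v^{1/2}(1-w)^{1/2},\qquad c_3=(v(1-v))^{1/2},
\]
and in $\mathcal B=M_4(D)$ let $\alpha=\sum_{k=1}^4E_{kk}\otimes\alpha_k$, $c=\sum_{k=1}^3E_{k+1,k}\otimes c_k$ and
\[
b=[b_{ij}]=\begin{pmatrix}\alpha&c\\c^*&1-\alpha\end{pmatrix}\in M_2(\mathcal B).
\]
As an $8\times8$ matrix over $D$, after a permutation of the basis, $b$ is the direct sum of $\alpha_1$, $\beta_4$ and the blocks $\mathrm I_k$, and $b^\Gamma$ is the direct sum of $\alpha_4$, $\beta_1$ and the blocks $\mathrm{II}_k$, where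
\[
\mathrm I_k=\begin{pmatrix}\alpha_{k+1}&c_k\\c_k^*&\beta_k\end{pmatrix},\qquad\mathrm{II}_k=\begin{pmatrix}\alpha_k&c_k^*\\c_k&\beta_{k+1}\end{pmatrix}\qquad(k=1,2,3);
\]
see Figure~\ref{fig:chain}. Call a block \emph{saturated} if its Schur complement is zero.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=2.8,yscale=1.9]
\node (a1) at (1,1) {$\alpha_1=w$};
\node (a2) at (2,1) {$\alpha_2=w$};
\node (a3) at (3,1) {$\alpha_3=v$};
\node (a4) at (4,1) {$\alpha_4=v$};
\node (b1) at (1,0) {$\beta_1=1-w$};
\node (b2) at (2,0) {$\beta_2=1-w$};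
\node (b3) at (3,0) {$\beta_3=1-v$};
\node (b4) at (4,0) {$\beta_4=1-v$};
\draw (a2) -- node[pos=0.22,fill=white,inner sep=1pt] {$\mathrm I_1$} (b1);
\draw (a3) -- node[pos=0.22,fill=white,inner sep=1pt] {$\mathrm I_2$} (b2);
\draw (a4) -- node[pos=0.22,fill=white,inner sep=1pt] {$\mathrm I_3$} (b3);
\draw (a1) -- node[pos=0.22,fill=white,inner sep=1pt] {$\mathrm{II}_1$} (b2);
\draw[dashed] (a2) -- node[pos=0.22,fill=white,inner sep=1pt] {$\mathrm{II}_2$} (b3);
\draw (a3) -- node[pos=0.22,fill=white,inner sep=1pt] {$\mathrm{II}_3$} (b4);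
\end{tikzpicture}
\caption{The eight diagonal entries of $b$ and the $2\times2$ blocks that join them. The block $\mathrm I_k$ of $b$ has diagonal $\alpha_{k+1},\beta_k$; the block $\mathrm{II}_k$ of the partial transpose $b^\Gamma$ has diagonal $\alpha_k,\beta_{k+1}$. Solid lines are blocks with zero Schur complement; the dashed block is only positive.}
\label{fig:chain}
\end{figure}

\begin{lemma}\label{lem:gadget}
The matrix $b$ is PPT and $b_{11}+b_{22}=1$. The blocks $\mathrm I_1,\mathrm{II}_1,\mathrm I_2,\mathrm I_3,\mathrm{II}_3$ are saturated.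
\end{lemma}

\begin{proof}
We compute the Schur complements and use (F6). For $\mathrm I_1$ and $\mathrm{II}_1$ it is $1-w-c_1w^{-1}c_1=0$, since $c_1$ commutes with $w$ and $c_1^2=w(1-w)$. For $\mathrm I_3$ and $\mathrm{II}_3$ it is $1-v-c_3v^{-1}c_3=0$. For $\mathrm I_2$ it is $1-w-c_2^*v^{-1}c_2=1-w-(1-w)^{1/2}(1-w)^{1/2}=0$. For $\mathrm{II}_2$ it is
\[
1-v-c_2w^{-1}c_2^*=1-v-v^{1/2}(w^{-1}-1)v^{1/2}=v^{1/2}(v^{-1}-w^{-1})v^{1/2},
\]
which is positive because $v\le w$ gives $w^{-1}\le v^{-1}$.
\end{proof}

The last formula shows that $v\le w$ is exactly what positivity of $\mathrm{II}_2$ requires, and that $\mathrm{II}_2$ is saturated only if $v=w$. So the link is saturated on one side only. This is enough, because the two outer edges pin down $h$ at both ends of the link.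

\begin{proposition}[Rigidity]\label{prop:rigid}
Let $\kappa_0\colon D\to B(L_0)$ be a unital $*$-representation, and write $v,w,c_k,\alpha_k,\beta_k$ also for their images. Let $(h,\gamma)$ be a PPT pair on $H$ and $V_1,\dots,V_4\colon L_0\to H$ isometries with $V_k^*hV_k=\alpha_k$ for $k\le4$ and $V_{k+1}^*\gamma V_k=c_k$ for $k\le3$. Then
\[
hV_3=V_3\,v,\qquad\gamma\gamma^*V_3=V_3\,v^{1/2}(1-w)v^{1/2}.
\]
\end{proposition}

\begin{proof}
If $\mathrm I_k$ is saturated, Lemma~\ref{lem:kernel} with $V'=V_{k+1}$, $V=V_k$ gives
\[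
(\mathrm I_k)\qquad hV_{k+1}\alpha_{k+1}^{-1}c_k=\gamma V_k,\qquad\gamma^*V_{k+1}\alpha_{k+1}^{-1}c_k=(1-h)V_k .
\]
If $\mathrm{II}_k$ is saturated, Lemma~\ref{lem:kernel} applied to $P^\Gamma$, that is, with $\gamma^*$ in place of $\gamma$ and $V'=V_k$, $V=V_{k+1}$, gives
\[
(\mathrm{II}_k)\qquad hV_k\alpha_k^{-1}c_k^*=\gamma^*V_{k+1},\qquad\gamma V_k\alpha_k^{-1}c_k^*=(1-h)V_{k+1}.
\]

\emph{The edge $k=3$.} The second identity of $(\mathrm I_3)$ and the first of $(\mathrm{II}_3)$ give
\[
(1-h)V_3=\gamma^*V_4v^{-1}c_3=hV_3v^{-1}c_3v^{-1}c_3=hV_3(v^{-1}-1).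
\]
So $V_3=hV_3v^{-1}$, that is, $hV_3=V_3v$.

\emph{The edge $k=1$.} The second identity of $(\mathrm{II}_1)$ and the first of $(\mathrm I_1)$ give
\[
(1-h)V_2=\gamma V_1w^{-1}c_1=hV_2w^{-1}c_1w^{-1}c_1=hV_2(w^{-1}-1),
\]
so $hV_2=V_2w$.

\emph{The link $k=2$.} The first identity of $(\mathrm I_2)$ gives $\gamma V_2=hV_3v^{-1}c_2=V_3c_2$. The second reads $\gamma^*V_3v^{-1/2}(1-w)^{1/2}=(1-h)V_2=V_2(1-w)$. Since $1-w$ is invertible, $\gamma^*V_3=V_2(1-w)^{1/2}v^{1/2}=V_2c_2^*$. Hence $\gamma\gamma^*V_3=\gamma V_2c_2^*=V_3c_2c_2^*=V_3v^{1/2}(1-w)v^{1/2}$.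
\end{proof}

\begin{remark}
The third generator is what makes room for $v$ and $w$. In the coordinates \eqref{eq:coord} we have $s_{11}=\frac12(1-X_3)$, so with two generators ($X_3=0$) the operator $h$ is the scalar $\frac12$.
\end{remark}

\section{A gap between two tensor norms}\label{sec:gap}

We need unitary matrices with three properties: asymptotically in trace they behave like free group generators, which gives an upper bound; they have a common fixed vector when tensored with themselves, which gives a lower bound; and they lie in an algebra generated by two self-adjoint elements, to fit Section~\ref{sec:rigid}. The finite quotients of $G=PSL_2(\mathbb Z)$ provide all three.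

\subsection{The group and the algebras}

The group $SL_2(\mathbb Z)$ is generated by $\left(\begin{smallmatrix}0&-1\\1&0\end{smallmatrix}\right)$ and $\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$, hence by $\left(\begin{smallmatrix}0&-1\\1&0\end{smallmatrix}\right)$ and their product $\left(\begin{smallmatrix}0&-1\\1&1\end{smallmatrix}\right)$. The square of the first and the cube of the last equal $-1$. So $G$ is generated by their classes $a$, of order $2$, and $t$, of order $3$. By Sanov's theorem, $x=\left(\begin{smallmatrix}1&2\\0&1\end{smallmatrix}\right)$ and $y=\left(\begin{smallmatrix}1&0\\2&1\end{smallmatrix}\right)$ freely generate a free subgroup of $SL_2(\mathbb Z)$. It is torsion free, so it does not contain $-1$ and embeds in $G$. The classes $g_i$ of $x^iyx^{-i}$, $i=1,\dots,5$, freely generate a free subgroup $\mathbb F\subseteq G$: if $i_m\ne i_{m+1}$ and $n_m\neq0$, then $g_{i_1}^{n_1}\cdots g_{i_r}^{n_r}=x^{i_1}y^{n_1}x^{i_2-i_1}y^{n_2}\cdots y^{n_r}x^{-i_r}$ is a nontrivial reduced word.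

For $n\ge1$ let $G_n$ be the image of $G$ in $SL_2(\mathbb Z/n)/\{\pm1\}$, let $d_n=|G_n|$, and let $\pi_n\colon G\to M_{d_n}$ be the left regular representation of $G_n$ composed with $G\to G_n$. The $\pi_n(g)$ are real permutation matrices. If $g\ne e$ has representative $\tilde g$, then $\tilde g-1$ and $\tilde g+1$ are nonzero integer matrices, so they are nonzero modulo $n$ for large $n$. Then $\pi_n(g)$ is a permutation without fixed points and has trace $0$. Hence $\operatorname{tr}\pi_n(g)\to\delta_{g,e}$.

Fix a free ultrafilter $\omega$ on $\mathbb N$, write $\|x\|_2=\operatorname{tr}(x^*x)^{1/2}$ for matrices, and put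
\[
A=\prod_nM_{d_n},\qquad I=\{(x_n):\lim_\omega\|x_n\|_2=0\},\qquad\dot A=A/I,\qquad u(g)=(\pi_n(g))_n\in A .
\]
Since $\|x'xx''\|_2\le\|x'\|\,\|x\|_2\,\|x''\|$ and $\|x\|_2\le\|x\|$, $I$ is a closed two-sided ideal. Write $\dot x=x+I$. The formula $\tau(\dot x)=\lim_\omega\operatorname{tr}(x_n)$ defines a tracial state on $\dot A$, faithful by the definition of $I$, and $\tau(\dot u(g))=\delta_{g,e}$.

\subsection{The upper bound}

Let $\lambda_G$ be the left regular representation, $\lambda_G(g)\delta_{g'}=\delta_{gg'}$ on $\ell^2(G)$. In the GNS representation of $C^*(\dot u(G))$ for $\tau$, the vectors $\dot u(g)\Omega$ are orthonormal with dense span, so this representation is unitarily equivalent to $\dot u(g)\mapsto\lambda_G(g)$. It is faithful because $\tau$ is. So $\dot u(g)\mapsto\lambda_G(g)$ extends to a faithful representation of $C^*(\dot u(G))$ on $\ell^2(G)$.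

\begin{lemma}\label{lem:upper}
If $U_1,\dots,U_5$ are contractions in a $C^*$-algebra $C$, then $\big\|\sum_iU_i\otimes\dot u(g_i)\big\|_{C\otimes_{\min}\dot A}\le2\sqrt5$.
\end{lemma}

\begin{proof}
Let $C\subseteq B(K)$. By (F4) the norm equals that of $\sum U_i\otimes\lambda_G(g_i)$ on $K\otimes\ell^2(G)$. The subspaces $\ell^2(\mathbb Fg)$ over the right cosets of $\mathbb F$ are invariant under $\lambda_G(\mathbb F)$, and each carries a copy of $\lambda=\lambda_{\mathbb F}$. So it suffices to bound $\sum U_i\otimes\lambda(g_i)$ on $K\otimes\ell^2(\mathbb F)$.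

Let $q_i$ and $q_{-i}$ be the projections onto the closed span of the reduced words beginning with $g_i$ and with $g_i^{-1}$. These ten projections are pairwise orthogonal. The reduced form of $g_ig$ fails to begin with $g_i$ exactly when $g$ begins with $g_i^{-1}$, so $(1-q_i)\lambda(g_i)=\lambda(g_i)q_{-i}$. Hence $\sum U_i\otimes\lambda(g_i)=R+R'$ with $R=\sum U_i\otimes q_i\lambda(g_i)$ and $R'=\sum U_i\otimes\lambda(g_i)q_{-i}$. The cross terms vanish in
\[
R^*R=\sum_iU_i^*U_i\otimes\lambda(g_i)^*q_i\lambda(g_i)\le5,\qquad R'R'^*=\sum_iU_iU_i^*\otimes\lambda(g_i)q_{-i}\lambda(g_i)^*\le5,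
\]
so $\|R\|,\|R'\|\le\sqrt5$.
\end{proof}

With $m$ generators the bound is $2\sqrt m$, which is below the trivial bound $m$ exactly when $m\ge5$.

\subsection{The lower bound}

Let $\mathcal B=M_4(A)$, and let $q\colon\mathcal B\otimes_{\min}A\to Q=(\mathcal B\otimes_{\min}A)/(\mathcal B\otimes_{\min}I)$ be the quotient map. Two copies of $A$ occur: the left one will play the role of $D$, and only the right one is divided by $I$.

\begin{lemma}\label{lem:lower}
$\big\|q\big(\sum_{i=1}^5(1_4\otimes u(g_i))\otimes u(g_i)\big)\big\|\ge5$.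
\end{lemma}

\begin{proof}
Let $\nu_n$ be the vector state of $d_n^{-1/2}\sum_k\delta_k\otimes\delta_k$ on $M_{d_n}\otimes M_{d_n}$, where $(\delta_k)$ is the standard basis. Then $\nu_n(x\otimes x')=d_n^{-1}\sum_{k,l}x_{kl}x'_{kl}=\operatorname{tr}(xx'^T)$. With the coordinate projections $\mathrm{pr}_n\colon A\to M_{d_n}$, define a state on $\mathcal B\otimes_{\min}A=M_4\otimes A\otimes_{\min}A$ by
\[
\Phi=\lim_{n\to\omega}\,(\operatorname{tr}_4\otimes\nu_n)\circ(\mathrm{id}_{M_4}\otimes\mathrm{pr}_n\otimes\mathrm{pr}_n).
\]
By the Cauchy--Schwarz inequality, $|\operatorname{tr}(x_nx_n'^T)|\le\|x_n\|_2\|x_n'^T\|_2\le\|x_n\|\,\|x'_n\|_2$. So $\Phi$ vanishes on $\mathcal B\odot I$, hence on its closure, and induces a state on $Q$. As $\pi_n(g)$ is real orthogonal, $\operatorname{tr}(\pi_n(g)\pi_n(g)^T)=1$, so the state takes the value $5$ at the given element.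
\end{proof}

By Lemma~\ref{lem:upper} with $U_i=1_4\otimes u(g_i)$, the same element has norm at most $2\sqrt5$ in $\mathcal B\otimes_{\min}\dot A$. This is the gap.

\subsection{Two self-adjoint generators}

Let $\zeta=e^{2\pi i/3}$ and $Y=(u(t)-u(t)^*)/(i\sqrt3)$. Since $u(t)^3=1$, and the function $\mu\mapsto(\mu-\bar\mu)/(i\sqrt3)$ sends $1,\zeta,\zeta^2$ to $0,1,-1$, the element $Y$ is self-adjoint with spectrum in $\{0,1,-1\}$ and has the same spectral projections as $u(t)$. Thus
\[
u(t)=(1-Y^2)+\zeta\,\frac{Y^2+Y}2+\zeta^2\,\frac{Y^2-Y}2 .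
\]
Also $u(a)$ is a self-adjoint unitary. Put
\[
v=\tfrac14+\tfrac18u(a),\qquad w=\tfrac34+\tfrac18Y .
\]
Then $\frac18\le v\le\frac38<\frac58\le w\le\frac78$, so Section~\ref{sec:rigid} applies with $D=A$; the order condition $v\le w$ costs nothing, as it is arranged by shifting. Since $u(a)=8v-2$ and $Y=8w-6$,
\begin{equation}\label{eq:gen}
u(g)\in C^*(1,v,w)\qquad\text{for all }g\in G .
\end{equation}
From now on $b\in M_2(\mathcal B)$ is the matrix of Lemma~\ref{lem:gadget} for this $v$ and $w$.

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}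

We have $M_N(A)=\prod_nM_{Nd_n}$, and $M_N(I)$ is the trace ideal of this product because $\operatorname{tr}_{Nd_n}(x^*x)=\frac1N\sum_{k,l}\|x_{kl}\|_2^2$. So Theorem~\ref{thm:A} follows, with $k_n=Nd_n$ for some $N$, once we refute
\begin{quote}
\textbf{(L)} For every $N\ge1$, every UCP map $\mathcal S\to M_N(\dot A)=M_N(A)/M_N(I)$ lifts to a UCP map $\mathcal S\to M_N(A)$.
\end{quote}
All $N$ are needed because the map $\Theta$ below must be completely positive for (F1) and (F2) to apply. Assume (L).

\subsection*{Step 1: lifting CP maps up to $\varepsilon$}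
The maps of Lemma~\ref{lem:model} are not unital, so we first remove this restriction. Let $f$ be the state $f(x\oplus x^T)=\operatorname{tr}_2(x)$ on $\mathcal S$, so $f(e_{ij})=\frac12\delta_{ij}$; it is the restriction of a state of $M_2\oplus M_2$, so $f(\cdot)1$ is CP. Let $\varphi\colon\mathcal S\to M_N(\dot A)$ be CP and $\varepsilon>0$. We claim that $\varphi_\varepsilon=\varphi+\varepsilon f(\cdot)1$ has a CP lift. Indeed $m=\varphi_\varepsilon(1)\ge\varepsilon$ is invertible, so $m^{-1/2}\varphi_\varepsilon(\cdot)m^{-1/2}$ is UCP and has a UCP lift $\hat\psi$ by (L). If $\hat m$ is a positive lift of $m$, then $\hat m^{1/2}\hat\psi(\cdot)\hat m^{1/2}$ is a CP lift of $\varphi_\varepsilon$.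

\subsection*{Step 2: substituting $b$ for $\hat s$}
The subspace $\mathcal R\odot\dot A$ of $M\otimes_{\min}\dot A$ is an operator system, and each of its elements is uniquely of the form $\sum\hat s_{ij}\otimes z_{ij}$. Define
\[
\Theta\colon\mathcal R\odot\dot A\to Q,\qquad\Theta\Big(\sum\hat s_{ij}\otimes z_{ij}\Big)=q\Big(\sum b_{ij}\otimes\hat z_{ij}\Big),\qquad\hat z_{ij}\in A\ \text{any lift of }z_{ij}.
\]
Different lifts change the argument of $q$ by an element of $\mathcal B\odot I$, so $\Theta$ is well defined and linear. It is unital because $\hat s_{11}+\hat s_{22}=1$ and $b_{11}+b_{22}=1$.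

We show that $\Theta$ is CP; this is the only place where (L) is used. Identify
\[
M_N(\mathcal R\odot\dot A)=\mathcal R\odot M_N(\dot A)\subseteq M\otimes_{\min}M_N(\dot A),\qquad M_N(Q)=\frac{\mathcal B\otimes_{\min}M_N(A)}{\mathcal B\otimes_{\min}M_N(I)},
\]
so that the amplification $\Theta_N$ is given by the same formula, with the quotient map $q_N$. Let $z=\sum\hat s_{ij}\otimes z_{ij}\ge0$ with $z_{ij}\in M_N(\dot A)$. By Lemma~\ref{lem:model}, (iii)$\Rightarrow$(i), the map $\varphi\colon e_{ij}\mapsto z_{ij}$ is CP. By Step 1, $\varphi_\varepsilon$ has a CP lift $\hat\varphi\colon\mathcal S\to M_N(A)$. Since $b$ is PPT, Lemma~\ref{lem:model}, (i)$\Rightarrow$(ii), gives $\sum b_{ij}\otimes\hat\varphi(e_{ij})\ge0$ in $\mathcal B\otimes_{\min}M_N(A)$. As $\hat\varphi(e_{ij})$ lifts $z_{ij}+\frac\varepsilon2\delta_{ij}$, applying $q_N$ gives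
\[
0\le\Theta_N(z)+\tfrac\varepsilon2\,q_N\big((b_{11}+b_{22})\otimes1\big)=\Theta_N(z)+\tfrac\varepsilon2 .
\]
Let $\varepsilon\to0$. Without (L), Lemma~\ref{lem:model} would give positivity only in $\mathcal B\otimes_{\min}M_N(\dot A)$, not in the quotient $M_N(Q)$ above it.

\subsection*{Step 3: dilation}
Represent $Q\subseteq B(L)$ faithfully and unitally. By (F1), $\Theta$ extends to a UCP map $\tilde\Theta\colon M\otimes_{\min}\dot A\to B(L)$, and by (F2), $\tilde\Theta=V^*\pi(\cdot)V$ with $\pi$ a unital $*$-representation on $H$ and $V\colon L\to H$ an isometry. We know $\tilde\Theta$ only on $\mathcal R\odot\dot A$ and want to control it on products. Define unital $*$-homomorphisms with commuting ranges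
\[
\kappa\colon\mathcal B\to Q,\quad\kappa(x)=q(x\otimes1),\qquad\quad j\colon\dot A\to Q,\quad j(\dot x)=q(1\otimes x).
\]
Then $\tilde\Theta(\hat s_{ij}\otimes1)=\kappa(b_{ij})$, and $\tilde\Theta(1\otimes z)=\Theta(\hat s_{11}\otimes z+\hat s_{22}\otimes z)=j(z)$. The second factor is easy to control, because $j$ is multiplicative: for $z\in\dot A$ and $\xi\in L$,
\[
\|\pi(1\otimes z)V\xi-Vj(z)\xi\|^2=\langle j(z^*z)\xi,\xi\rangle-2\operatorname{Re}\langle j(z)\xi,j(z)\xi\rangle+\|j(z)\xi\|^2=0 ,
\]
so $\pi(1\otimes z)V=Vj(z)$.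

The matrix units $\kappa(E_{kl}\otimes1)$ give a decomposition $L=\mathbb C^4\otimes L_0$ in which $\kappa(E_{kl}\otimes1)=E_{kl}\otimes1$. Operators commuting with these have the form $1\otimes T$. Hence $\kappa(E_{kl}\otimes x)=E_{kl}\otimes\kappa_0(x)$ and $j(z)=1\otimes j_0(z)$ for unital $*$-homomorphisms $\kappa_0\colon A\to B(L_0)$ and $j_0\colon\dot A\to B(L_0)$. Let $V_k\colon L_0\to H$ be the restriction of $V$ to the $k$-th copy of $L_0$. It is an isometry, $V_k^*TV_l$ is the $(k,l)$ entry of $V^*TV$, and
\begin{equation}\label{eq:intertwine}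
\pi(1\otimes z)V_k=V_k\,j_0(z)\qquad(z\in\dot A).
\end{equation}

\subsection*{Step 4: rigidity controls the first factor}
Put $h=\pi(\hat s_{11}\otimes1)$ and $\gamma=\pi(\hat s_{12}\otimes1)$. Since $\hat s$ is PPT with $\hat s_{22}=1-\hat s_{11}$ and $\pi(\,\cdot\otimes1)$ is a unital $*$-homomorphism, $(h,\gamma)$ is a PPT pair. From $V^*hV=\kappa(\alpha)$ and $V^*\gamma V=\kappa(c)$ we get $V_k^*hV_k=\kappa_0(\alpha_k)$ and $V_{k+1}^*\gamma V_k=\kappa_0(c_k)$. Proposition~\ref{prop:rigid} gives
\[
\pi(\hat s_{11}\otimes1)V_3=V_3\,\kappa_0(v),\qquad\pi(\hat s_{12}\hat s_{12}^*\otimes1)V_3=V_3\,\kappa_0\big(v^{1/2}(1-w)v^{1/2}\big).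
\]
Let $M_0=C^*(1,\hat s_{11},\hat s_{12}\hat s_{12}^*)\subseteq M$. Its generators are self-adjoint and, through $\pi(\,\cdot\otimes1)$, leave the closed subspace $V_3L_0$ invariant. So $V_3L_0$ is invariant under $\pi(M_0\otimes1)$, and $\chi(m)=V_3^*\pi(m\otimes1)V_3$ is a unital $*$-homomorphism $M_0\to B(L_0)$. Its range is a unital $C^*$-algebra that contains $\kappa_0(v)$, hence $\kappa_0(v)^{-1/2}$, and $\kappa_0(v^{1/2}(1-w)v^{1/2})$, hence $\kappa_0(1-w)$. By \eqref{eq:gen} it contains the unitaries $\kappa_0(u(g_i))$. By (F5) there are contractions $U_1,\dots,U_5\in M_0$ with $\chi(U_i)=\kappa_0(u(g_i))$.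

\subsection*{Step 5: the contradiction}
By \eqref{eq:intertwine},
\[
V_3^*\,\pi\Big(\sum_iU_i\otimes\dot u(g_i)\Big)V_3=\sum_iV_3^*\pi(U_i\otimes1)V_3\;j_0(\dot u(g_i))=\sum_i\kappa_0(u(g_i))\,j_0(\dot u(g_i)).
\]
The representation $\pi$ is defined on the minimal tensor product $M\otimes_{\min}\dot A$, so the left side has norm at most $2\sqrt5$ by Lemma~\ref{lem:upper}. On the other hand, on $L=\mathbb C^4\otimes L_0$,
\[
q\Big(\sum_i(1_4\otimes u(g_i))\otimes u(g_i)\Big)=\sum_i\kappa(1_4\otimes u(g_i))\,j(\dot u(g_i))=1\otimes\sum_i\kappa_0(u(g_i))\,j_0(\dot u(g_i)),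
\]
which has norm at least $5$ by Lemma~\ref{lem:lower}. Since $5>2\sqrt5$, (L) is false. This proves Theorem~\ref{thm:A} and Corollary~\ref{cor:answer}. \qed

\section{Approximation by matrix ranges and the proof of Theorem~\ref{thm:B}}\label{sec:proofB}

By Lemma~\ref{lem:test}, a UCP map on $\mathcal S_d$ is a tuple that satisfies infinitely many matrix inequalities. A single inequality can be lifted up to a small loss. If $\mathcal D_{F^{[d]}}$ is nearly $W(s)$, the single inequality given by $s$ nearly implies all others. A lemma of Arveson removes the losses.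

\begin{lemma}[Arveson]\label{lem:closed}
For a finite-dimensional operator system $\mathcal T$, the set of liftable UCP maps $\mathcal T\to\mathcal A/\mathcal I$ is norm closed.
\end{lemma}

\begin{proof}
Let $\psi,\psi'\colon\mathcal T\to\mathcal A$ be UCP lifts of $\varphi,\varphi'$. We first move $\psi'$ close to $\psi$. Let $(e_\iota)$ be as in (F7), $r_\iota=(1-e_\iota)^{1/2}$, and
\[
\psi''_\iota=r_\iota\psi'(\cdot)r_\iota+e_\iota^{1/2}\psi(\cdot)e_\iota^{1/2}.
\]
This map is UCP since $r_\iota^2+e_\iota=1$, and it lifts $\varphi'$ since $e_\iota\in\mathcal I$ and $r_\iota$ maps to $1$. For $x\in\mathcal T$,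
\[
\psi(x)-\psi''_\iota(x)=r_\iota(\psi-\psi')(x)r_\iota+\big[\psi(x)-r_\iota\psi(x)r_\iota-e_\iota^{1/2}\psi(x)e_\iota^{1/2}\big].
\]
The bracket tends to $0$: approximating $\sqrt t$ and $\sqrt{1-t}$ uniformly by polynomials on $[0,1]$ shows that $e_\iota^{1/2}$ and $r_\iota$ asymptotically commute with $\psi(x)$. For $a\in\mathcal A$ and $y\in\mathcal I$ we have $\|r_\iota ar_\iota\|\le\|a+y\|+\|r_\iota y\|$, so $\limsup\|r_\iota ar_\iota\|\le\|a+\mathcal I\|$. Hence, for a basis $x_1,\dots,x_m$ of $\mathcal T$ and $\delta>0$, some UCP lift $\psi''$ of $\varphi'$ has $\|(\psi-\psi'')(x_i)\|\le\|(\varphi-\varphi')(x_i)\|+\delta$ for all $i$.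

Now let $\varphi_n\to\varphi$ with $\varphi_n$ liftable, and pass to a subsequence with $\|\varphi_{n+1}-\varphi_n\|<2^{-n}$. Choose lifts $\psi_n$ inductively with $\|(\psi_{n+1}-\psi_n)(x_i)\|\le2^{-n}(\|x_i\|+1)$. They converge on the basis, and the limit is a UCP lift of $\varphi$ because positive cones are closed.
\end{proof}

\begin{proposition}\label{prop:approx}
Let $d<\infty$. Suppose that for every $\varepsilon>0$ there are $k$ and a tuple $s$ of self-adjoint $k\times k$ matrices with $W(s)\subseteq\mathcal D_{F^{[d]}}\subseteq(1+\varepsilon)W(s)$. Then $\mathcal S_d$ has the lifting property.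
\end{proposition}

\begin{proof}
Let $\varphi\colon\mathcal S_d\to\mathcal A/\mathcal I$ be UCP, $a_j=\varphi(F_j)$, and let $\hat a_j\in\mathcal A$ be self-adjoint lifts. Fix $\varepsilon,\delta>0$ and $s$ as in the hypothesis.

\emph{Lifting one inequality.} Since $s\in W(s)\subseteq\mathcal D_{F^{[d]}}$, Lemma~\ref{lem:test} gives $1-\sum s_j\otimes a_j\ge0$. So the self-adjoint element $y=1-\sum s_j\otimes\hat a_j$ of $M_k(\mathcal A)$ has negative part $y_-\in M_k(\mathcal I)$. With $r_\iota=(1-e_\iota)^{1/2}$ as above and $r_\iota^2\le1$,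
\[
1-\sum s_j\otimes r_\iota\hat a_jr_\iota\ \ge\ (1\otimes r_\iota)\,y\,(1\otimes r_\iota)\ \ge\ -(1\otimes r_\iota)\,y_-\,(1\otimes r_\iota),
\]
and the right side tends to $0$ in norm by (F7). So for some $\iota$ the elements $a_j'=r_\iota\hat a_jr_\iota/(1+\delta)$ satisfy $\sum s_j\otimes a_j'\le1$. They lift $a_j/(1+\delta)$.

\emph{From one inequality to all.} Let $X\in\mathcal D_{F^{[d]}}$ and write $X_j=(1+\varepsilon)\psi(s_j)$ with $\psi\colon M_k\to M_n$ UCP. Applying $\psi\otimes\mathrm{id}$ to $1-\sum s_j\otimes a'_j\ge0$ gives $1-\sum X_j\otimes a_j'/(1+\varepsilon)\ge0$. By Lemma~\ref{lem:test} the unital map $F_j\mapsto a_j'/(1+\varepsilon)$ is a UCP map into $\mathcal A$. It lifts the unital map $F_j\mapsto a_j/((1+\delta)(1+\varepsilon))$, and these maps converge to $\varphi$ as $\delta,\varepsilon\to0$. Lemma~\ref{lem:closed} finishes the proof.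
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{Part (1), $d\le2$.} The case $d=1$ was settled in Section~\ref{sec:guess}. For $d=2$ we verify the hypothesis of Proposition~\ref{prop:approx}. With $T=X_1+iX_2$ we have $\sigma_1\otimes X_1+\sigma_2\otimes X_2=\left(\begin{smallmatrix}0&T^*\\T&0\end{smallmatrix}\right)$, so by (F6), $X\in\mathcal D_{F^{[2]}}$ if and only if $\|T\|\le1$. Given $\varepsilon>0$ choose $k\ge3$ with $(1+\varepsilon)\cos(\pi/k)\ge1$, put $\theta_l=2\pi l/k$ for $l=1,\dots,k$, and let $s_1=\operatorname{diag}(\cos\theta_l)$, $s_2=\operatorname{diag}(\sin\theta_l)$, so that $Z=s_1+is_2=\operatorname{diag}(e^{i\theta_l})$ is unitary. If $\psi$ is UCP, then $\|\psi(s_1)+i\psi(s_2)\|=\|\psi(Z)\|\le1$. So $W(s)\subseteq\mathcal D_{F^{[2]}}$.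

Conversely let $T\in M_n$ be a contraction. The matrix
\[
U=\begin{pmatrix}T&(1-TT^*)^{1/2}\\(1-T^*T)^{1/2}&-T^*\end{pmatrix}
\]
is unitary, because $T(1-T^*T)^{1/2}=(1-TT^*)^{1/2}T$, and $T=J^*UJ$ for the inclusion $J$ of $\mathbb C^n$ as the first summand. Let $U=\sum_m\mu_mP_m$ be the spectral decomposition. The regular $k$-gon with vertices $e^{i\theta_l}$ contains the disc of radius $\cos(\pi/k)$, so $\mu_m/(1+\varepsilon)=\sum_l t_{ml}e^{i\theta_l}$ with $t_{ml}\ge0$ and $\sum_lt_{ml}=1$. The matrices $Q_l=J^*\big(\sum_mt_{ml}P_m\big)J$ are positive with sum $1$, so $\psi(x)=\sum_lx_{ll}Q_l$ is a UCP map $M_k\to M_n$, and $(1+\varepsilon)\psi(Z)=J^*UJ=T$. Taking real and imaginary parts gives $X_j=(1+\varepsilon)\psi(s_j)$. So $\mathcal D_{F^{[2]}}\subseteq(1+\varepsilon)W(s)$.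

\emph{Part (1), $d\ge3$.} For $d=3$ this is Theorem~\ref{thm:A}. Let $d\ge4$, possibly $d=\infty$. We show that $\mathcal S_3$ is a retract of $\mathcal S_d$. The canonical $*$-homomorphism $C^*(F^{[3]})=M_2\oplus M_2\to C^*(F^{[d]})$ is injective. Indeed, a nonzero ideal of $M_2\oplus M_2$ contains one of the projections $1\oplus0=\frac12(1-iF_{123})$ and $0\oplus1=\frac12(1+iF_{123})$, where $F_{123}=F_1F_2F_3=i\oplus(-i)$. In $C^*(F^{[d]})$ we have $F_4F_{123}F_4=-F_{123}$, so $F_4$ conjugates the images of these projections into each other; if one vanished, both would, and then $1=0$. An injective $*$-homomorphism preserves and reflects positivity at all matrix levels, so $\operatorname{span}\{1,F_1,F_2,F_3\}\subseteq\mathcal S_d$ is a copy of $\mathcal S_3$. Let $\theta$ be the sign-change automorphism that fixes $F_1,F_2,F_3$ and negates $F_j$ for $j>3$. Then $\rho=\frac12(\mathrm{id}+\theta)$ is UCP, maps $\mathcal S_d$ onto $\mathcal S_3$ and fixes $\mathcal S_3$. If $\mathcal S_d$ had the lifting property and $\varphi\colon\mathcal S_3\to\mathcal A/\mathcal I$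 were UCP, a lift of $\varphi\circ\rho$ would restrict to a lift of $\varphi$. This contradicts Theorem~\ref{thm:A}.

\emph{Part (2).} If (2) failed for some $3\le d<\infty$, the hypothesis of Proposition~\ref{prop:approx} would hold, and $\mathcal S_d$ would have the lifting property, contrary to (1).
\end{proof}

The proof for $d=2$ shows that the restriction $d\ge3$ in part (2) cannot be dropped. It also explains the contrast with Section~\ref{sec:rigid}: every point of $\mathcal D_{F^{[2]}}$ is a compression of a commuting pair $(\operatorname{Re}U,\operatorname{Im}U)$ in $\mathcal D_{F^{[2]}}$, whereas the matrix $b$ forces every PPT pair that dilates it to contain $v$ and $w$, which need not commute.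

\begin{thebibliography}{9}

\bibitem{Ando}
Ando, \emph{Structure of operators with numerical radius one}, Acta Sci. Math. (Szeged) 34 (1973).

\bibitem{EP}
Eric Evert and Benjamin Passer, \emph{Matrix convex sets over the Euclidean ball and polar duals of real free spectrahedra}, arXiv:2507.20325 (2025).

\end{thebibliography}
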